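\title{Majority dynamics on $\mathbb{Z}^2$: the critical density for percolation at infinite time}

\begin{abstract}
Start majority dynamics on $\mathbb{Z}^2$ from independent opinions with density $p$ of 1's. Let $p_c(t)$ be the critical density for percolation of 1's at time $t$, and $p_c^\infty$ the critical density for the limiting configuration. We prove that $p_c^\infty=\lim_{t\to\infty}p_c(t)$. The proof rests on two properties of the dynamics. Every site changes opinion at most twice. And for $p'<p$, the limiting configuration with density $p'$ lies below the configuration at time $t$ with density $p$ on a box of side $n$, outside an event of probability $O((n+t)^2e^{-ct})$. This transfers long crossings from infinite time to a time logarithmic in the scale, where a renormalization argument applies.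
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

In majority dynamics on $\mathbb{Z}^2$ every site holds an opinion in $\{0,1\}$. At time $0$ the opinions are independent, and each equals $1$ with probability $p\in[0,1]$. Every site carries a Poisson clock of rate one, independent of everything else. When the clock of a site rings, the site looks at five opinions, its own and those of its four nearest neighbors, and adopts the most common one. We write $\eta_t\in\{0,1\}^{\mathbb{Z}^2}$ for the configuration at time $t$ and $\mathbb{P}_p$ for the law of the process.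

A configuration \emph{percolates} if its sites of opinion $1$ contain an infinite connected component, called an infinite \emph{cluster}, of the nearest-neighbor graph. For $t\ge0$ let
\[
p_c(t)=\inf\{p\in[0,1]:\ \mathbb{P}_p[\eta_t\text{ percolates}]>0\}.
\]
Thus $p_c(0)$ is the critical density of independent site percolation on $\mathbb{Z}^2$, and $p_c(t)$ measures how much the dynamics has helped the 1's to connect by time $t$. It is known that $p_c(t)$ is non-increasing in $t$, and that the dynamics fixates: almost surely every site changes opinion finitely many times. Hence the pointwise limit $\eta_\infty=\lim_{t\to\infty}\eta_t$ exists, and one sets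
\[
p_c^\infty=\inf\{p\in[0,1]:\ \mathbb{P}_p[\eta_\infty\text{ percolates}]>0\}.
\]
It is also known that
\begin{equation}\label{eq:known}
\tfrac12\le p_c^\infty\le\lim_{t\to\infty}p_c(t).
\end{equation}
(These facts also follow from the tools used below; see Theorem~\ref{thm:flips} and Remark~\ref{rem:known}.) The conjecture posed by Amir and Baldasso~\cite{AB} is that the second inequality in \eqref{eq:known} is an equality. We prove it.

\begin{theorem}\label{thm:main}
$p_c^\infty=\lim_{t\to\infty}p_c(t)$.
\end{theorem}

Since $\eta_t\to\eta_\infty$ site by site, equality is the natural guess. But percolation is not continuous under pointwise limits: the configurations that have 0's exactly on the boundaries of the squares $[-k,k]^2$ with $k\ge N$ even converge to the all-1 configuration as $N\to\infty$, and none of them percolates. The two directions of the equality are not symmetric in this respect. A closed nearest-neighbor loop of 1's lasts forever, because each of its sites sees three votes for $1$, its own and two more along the loop; this is why percolation at time $t$ persists. A barrier that stops the 1's, on the other hand, only needs to be connected through diagonal steps,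 and such a barrier can dissolve. The diamond $\{x:|x_1|+|x_2|=k\}$ filled with 0's, in a sea of 1's, separates its inside from its outside, yet none of its sites has a neighbor of opinion $0$, and the first of them to ring, if nothing else has changed, turns to $1$. Theorem~\ref{thm:main} excludes the scenario in which, for an interval of densities $p$, barriers on larger and larger scales dissolve at later and later times, so that the infinite cluster is assembled only at time $\infty$.

\subsection{Further results}

Let $B_n=[-n,n]^2\cap\mathbb{Z}^2$. We realize all densities on one probability space, with law $\mathbb{P}$: let $(U_x)_{x\in\mathbb{Z}^2}$ be independent uniform variables on $[0,1]$, independent of the clocks, and let $\eta^p$ be the process with initial state $\eta^p_0(x)=\mathbf{1}\{U_x\le p\}$. All processes $\eta^p$ use the same clocks. A flip $0\to1$ is called \emph{up} and a flip $1\to0$ is called \emph{down}.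

\begin{theorem}[At most two flips]\label{thm:flips}
For every $p$, almost surely every site changes opinion at most twice: at most once from $0$ to $1$ and at most once from $1$ to $0$. The number two is sharp for $0<p<1$.
\end{theorem}

\begin{theorem}[Sprinkled domination at exponential rate]\label{thm:dom}
Let $0\le p'<p\le1$, $\lambda=(p-p')/p$, $\eta=\eta^p$ and $\eta'=\eta^{p'}$. For all $n\ge0$ and $t\ge12$,
\[
\mathbb{P}\big[\exists y\in B_n,\ \exists u\in[t,\infty]:\ \eta'_u(y)=1,\ \eta_t(y)=0\big]\le4(2n+t+3)^2e^{-\lambda^4t/96}.
\]
\end{theorem}

In words: with high probability, every 1 that the sparser process shows in $B_n$ at any time from $t$ on is already a 1 of the denser process at time $t$. The last result is a quantitative form of percolation above $p_c^\infty$. A circuit is a closed self-avoiding nearest-neighbor loop; see Section~\ref{sec:planar}.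

\begin{theorem}[Frozen circuits]\label{thm:circuits}
For every $p>p_c^\infty$ there are $t_0,C,c\in(0,\infty)$ such that for all $n\ge1$, with $\mathbb{P}_p$-probability at least $1-Ce^{-cn}$, some circuit in $B_{2n}\setminus B_n$ surrounding $B_n$ has opinion $1$ at all times $s\in[t_0,\infty]$.
\end{theorem}

\subsection{Outline of the proof}

Fix $p_c^\infty<p'<p<1$. We must find a finite time $t$ at which $\eta^p_t$ percolates. The standard route to percolation is renormalization: find one scale $h$ at which $3h\times h$ rectangles are crossed lengthwise by 1's with probability close to $1$, and at which crossings of distant rectangles are nearly independent. In $\eta^{p'}_\infty$ the crossings exist at arbitrarily large scales (Section~\ref{sec:crossings}), but this configuration looks at the whole time axis and offers no independence. In $\eta^p_t$ information has traveled a distance of order $t$, so independence holds at scale $h$ if $t\ll h$. We therefore need to compare time $\infty$ with a time $t\ll h$ on all sites of a box of side $h$ at once. Fixation gives, for each $h$, a time by which the box has settled with high probability, but no bound on that time. Theorem~\ref{thm:dom}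 replaces such a bound: at the price of the small loss of density from $p$ to $p'$, the time $t=O(\log h)$ suffices.

Section~\ref{sec:prelim} collects the basic tools. Section~\ref{sec:flips} proves Theorem~\ref{thm:flips}, which gives each site a single up-flip time. Section~\ref{sec:dom} uses these times to show that a late up-flip in $\eta^p$ is caused by a long chain of earlier up-flips, and that in $\eta^{p'}$ such a chain is blocked by frozen squares of additional 0's; this is Theorem~\ref{thm:dom}. Section~\ref{sec:renorm} carries out the renormalization and proves Theorems~\ref{thm:main} and~\ref{thm:circuits}.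

\section{Update rules, finite speed, planar facts}\label{sec:prelim}

\subsection{Backward walks and comparison}

Almost surely all ring times are distinct and each site rings finitely often in each bounded time interval. The value $\eta_t(x)$ is defined by a recursion: if $x$ has not rung in $(0,t]$ it equals $\eta_0(x)$, and otherwise it is the majority of the values at $x$ and its four neighbors just before the last ring of $x$ in $(0,t]$. The following estimate shows that the recursion ends, and later gives the speed at which information travels. A \emph{backward $k$-walk} from $(x,t)$ is a sequence of sites $x=x_1,x_2,\dots,x_k$, each equal or adjacent to the previous one, together with times $t\ge r_1>r_2>\dots>r_k>0$ such that $x_i$ rings at $r_i$.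

\begin{lemma}\label{lem:walks}
The probability that there is a backward $k$-walk from $(x,t)$ is at most $(5et/k)^k$.
\end{lemma}

\begin{proof}
Fix the sites $x_1,\dots,x_k$, for which there are at most $5^k$ choices. Extend the clocks to negative times and read them backward from $t$: let $T_1$ be the last ring of $x_1$ up to time $t$ and $T_{i+1}$ the last ring of $x_{i+1}$ strictly before $T_i$. By the strong Markov property of the reversed Poisson processes, the gaps $t-T_1,T_1-T_2,\dots$ are independent $\mathrm{Exp}(1)$ variables, also when sites repeat. If admissible times $r_i$ exist, then $T_i\ge r_i$ by induction, so $T_k>0$. This has probability $\mathbb{P}[\mathrm{Poi}(t)\ge k]\le t^k/k!\le(et/k)^k$.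
\end{proof}

The bound tends to $0$ as $k\to\infty$, so almost surely the backward walks from each $(x,t)$ have bounded length, and the process is well defined. Each $t\mapsto\eta_t(x)$ is right-continuous and piecewise constant; $\eta_{t^-}(x)$ denotes the left limit, and ``just before $t$'' refers to it. We work on the almost sure event where all of this holds.

For a finite set $Q\subset\mathbb{Z}^2$ let $\xi^{Q,p}$ be the process that starts from $\eta^p_0$ on $Q$, uses the same clocks on $Q$, and has opinion $0$ outside $Q$ at all times. It depends only on the variables $U_x$ and clocks with $x\in Q$.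

\begin{lemma}\label{lem:compare}
\begin{enumerate}
\item[(a)] If $p'\le p$ then $\eta^{p'}_t\le\eta^p_t$ for all $t\in[0,\infty]$. Also $\xi^{Q,p}_t\le\eta^p_t$ for all $t<\infty$.
\item[(b)] If $x+B_k\subset Q$ with $k\ge1$, then $\mathbb{P}[\xi^{Q,p}_t(x)\ne\eta^p_t(x)]\le(5et/k)^k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(b) Call a site \emph{discrepant} when the two processes differ there. No site of $Q$ is discrepant at time $0$. If $x_1=x$ is discrepant at time $t$, let $r_1\le t$ be the last time at which it became so. Then $x_1$ rings at $r_1$, and since the processes agreed at $x_1$ just before $r_1$, some neighbor $x_2$ was discrepant just before $r_1$. If $x_2\in Q$, it became discrepant at some ring time $r_2<r_1$, and we continue. The sites $x_1,\dots,x_k$ lie in $x+B_k\subset Q$, so we obtain a backward $k$-walk, and Lemma~\ref{lem:walks} applies.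

(a) Call a site \emph{bad} when the process claimed to be smaller is $1$ there and the other is $0$. No site is bad at time $0$, and for $\xi^{Q,p}$ no site outside $Q$ is ever bad. The majority of five values is a monotone function of them, so a site can become bad only at a ring and only if a neighbor is bad just before. Tracing back as in (b) never stops and yields arbitrarily long backward walks from one point $(x,t)$, which do not exist. The case $t=\infty$ follows by taking limits.
\end{proof}

\subsection{Frozen sets and pinned paths}

A \emph{0-neighbor} of $x$ is a neighbor of opinion $0$. Counting the five votes gives the update rules. When $x$ rings: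
\begin{itemize}
\item[(U)] a $0$ at $x$ goes up if and only if $x$ has at most one 0-neighbor;
\item[(D)] a $1$ at $x$ goes down if and only if $x$ has at least three 0-neighbors.
\end{itemize}
Rule (D) says that $x$ has at most one 1-neighbor, so the dynamics is symmetric under exchanging $0$ and $1$. The key feature is that two agreeing neighbors protect a site. A \emph{path} is a finite sequence of distinct sites in which consecutive sites are neighbors.

\begin{lemma}\label{lem:pinned}
The following hold for each process $\eta^p$, and also with $0$ and $1$ exchanged.
\begin{enumerate}
\item[(a)] \emph{(Frozen sets.)} If $S$ is a finite set of sites, each with two neighbors in $S$, and all sites of $S$ are $0$ at time $a$, then they are $0$ at all later times.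
\item[(b)] \emph{(Pinned paths.)} Let $z_0,\dots,z_l$ be a path and $0<a<b\le\infty$. If all $z_i$ are $0$ just before $a$, and the ends $z_0$ and $z_l$ do not go up during $[a,b)$, then all $z_i$ are $0$ throughout $[a,b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose not, and consider the first up-flip of a site of $S$ after time $a$, or of a site of the path in $[a,b)$; it exists because finitely many sites ring finitely often in bounded time. In (b) the flipping site is some $z_i$ with $0<i<l$, and $z_{i-1}\ne z_{i+1}$. In both cases the site has two 0-neighbors just before its flip, against (U).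
\end{proof}

The smallest frozen set is a \emph{block}, that is, a $2\times2$ square of sites.

\subsection{Planar facts}\label{sec:planar}

Let $\partial B_n=B_n\setminus B_{n-1}$. A \emph{circuit} is a path of at least four sites whose last site is a neighbor of its first; by Lemma~\ref{lem:pinned}(a) a circuit of 1's is frozen. In a \emph{$*$-path} or \emph{$*$-circuit}, diagonal steps are allowed as well, and \emph{$*$-clusters} are the corresponding components. We identify paths and circuits with polygonal curves; a circuit or $*$-circuit \emph{surrounds} a set if it avoids the set and has nonzero winding number about each of its points. Rectangles are sets of lattice points. A \emph{horizontal crossing} of a rectangle is a path of 1's in it from its left side to its right side, and vertical crossings are defined likewise. A horizontal crossing of $[a,b]\times[c,d]$ contains one of $[a',b']\times[c,d]$ whenever $a\le a'\le b'\le b$: stop at the first visit to the abscissa $b'$ and start at the last visit to $a'$ before that. We use the following textbook consequences of the Jordan curve theorem and of planar duality. Let $0\le r<R$.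
\begin{itemize}
\item[(P1)] A horizontal and a vertical crossing of the same rectangle share a site. A path from $B_r$ to a site outside $B_R$ shares a site with every circuit in $B_R\setminus B_r$ that surrounds $B_r$.
\item[(P2)] In any configuration, either a circuit of 1's in $B_R\setminus B_r$ surrounds $B_r$, or a $*$-path of 0's in $B_R\setminus B_r$ joins $\partial B_{r+1}$ to $\partial B_R$.
\item[(P3)] If the origin has value $1$ and its cluster is finite, a $*$-circuit of 0's surrounds the origin.
\end{itemize}

\section{At most two flips}\label{sec:flips}

We begin with a site that does flip twice; the way it ends up is the general case.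

\begin{example}\label{ex:twice}
Suppose that in $B_2$ the only 1's are at $e_1,e_2,-e_1$, and that the first four rings in $B_2$ are at the origin $o$, at $e_1$, at $-e_1$ and at $o$ again. At its first ring $o$ has the single 0-neighbor $-e_2$ and goes up. Then $e_1$ has the three 0-neighbors $2e_1$ and $e_1\pm e_2$ and goes down, and so does $-e_1$. Now $o$ has the 0-neighbors $e_1,-e_1,-e_2$ and goes down. At that moment $o,\ e_1,\ -e_2,\ e_1-e_2$ form a block of 0's, so $o$ never flips again.
\end{example}

The example suggests the mechanism. Between an up-flip and a down-flip of $x$, the number of its 0-neighbors rises from at most one to at least three. A neighbor that goes down while $x$ is $1$ needs all of its other three neighbors to be $0$, and these include two of the diagonal sites around $x$.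

\begin{proof}[Proof of Theorem~\ref{thm:flips}]
Suppose that $x$ goes up at time $s$ and that its next flip is down, at time $r>s$. We show that at time $r$ the site $x$ lies in a block of 0's.

Let $A$ be the set of 0-neighbors of $x$ just before $r$; by (D), $|A|\ge3$. To each $y\in A$ we attach a time $r_y\in[s,r)$ such that $y$ is $0$ on $[r_y,r)$.
\begin{itemize}
\item If $y$ is $0$ throughout $[s,r)$, put $r_y=s$. Only $x$ flips at time $s$, so $y$ is $0$ just before $s$; by (U) at most one $y$ is of this first type.
\item Otherwise let $r_y\in(s,r)$ be the last down-flip of $y$ before $r$. Since $x$ is $1$ at that time, (D) forces the three other neighbors of $y$ to be $0$ at time $r_y$.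
\end{itemize}
Among three of the four neighbors of $x$ there are two, $y$ and $y'$, in perpendicular directions. Their times differ, because at most one of them equals $s$ and ring times are distinct; say $r_y<r_{y'}$. Then $y'$ is of the second type. The site $z=y+y'-x$, the fourth corner of the block spanned by $x,y,y'$, is a neighbor of $y'$ other than $x$, so it is $0$ at time $r_{y'}$. On $[r_{y'},r)$ its two neighbors $y,y'$ are $0$, so by (U) it cannot go up. At time $r$ only $x$ flips, and $x,y,z,y'$ are all $0$. By Lemma~\ref{lem:pinned}(a), $x$ stays $0$ forever.

By symmetry, a site that goes down and then up stays $1$ forever. Flips of a site alternate between up and down, so the second flip is the last one. The event in Example~\ref{ex:twice} concerns finitely many initial opinions and clocks and has positive probability when $0<p<1$, so two flips do occur.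
\end{proof}

The geometry of $\mathbb{Z}^2$ entered at one point: two perpendicular neighbors of $x$ have a second common neighbor.

\section{Late flips and sprinkled zeros}\label{sec:dom}

In this section $0\le p'<p\le1$, $\eta=\eta^p$, $\eta'=\eta^{p'}$, and $\eta'\le\eta$ by Lemma~\ref{lem:compare}(a). By Theorem~\ref{thm:flips} each site $x$ has at most one up-flip in $\eta$; let $s_x\in(0,\infty]$ be its time, with $s_x=\infty$ if there is none. On the event in Theorem~\ref{thm:dom}, the site $y$ is $0$ in $\eta$ at time $t$ and $1$ later, so $t<s_y<\infty$, and $y$ is $1$ in $\eta'$ at some time from $s_y$ on. We must show that sites going up late in $\eta$ are unlikely to be $1$ in $\eta'$ afterward.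

\subsection{A filament of zeros}

\begin{example}\label{ex:filament}
Let the 0's of $\eta_0$ be the block $D=\{-1,0\}\times\{0,1\}$ and the filament $z_i=(i,0)$, $1\le i\le L$, and put $z_0=(0,0)\in D$; see Figure~\ref{fig:filament}. A site with three 0-neighbors has two opposite ones. Here the 0's in each row and each column form an interval, so no $1$ has two opposite 0-neighbors, and this remains true as the filament shrinks from the right. Hence nothing goes down. The block is frozen, and $z_i$ is protected by $z_{i-1}$ and $z_{i+1}$ for $i<L$. Only $z_L$ can go up; it does so at its first ring. Then $z_{L-1}$ goes up at its next ring, and so on. The time $s_{z_i}$ is a sum of $L-i+1$ independent $\mathrm{Exp}(1)$ variables: a site goes up late because it waits at the end of a long chain of earlier up-flips.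

Now let $\eta'_0\le\eta_0$ have additional 0's, so that some block $D'\ni z_j$ is all $0$ in $\eta'_0$. The path $z_0,\dots,z_j$ is pinned at both ends, and by Lemma~\ref{lem:pinned}(b) none of its sites ever goes up in $\eta'$. When each $1$ of $\eta_0$ is turned to $0$ independently with probability $\lambda$, such blocks occur along the filament with positive density, and only the sites between the free end and the nearest such block can go up in $\eta'$. These are the sites that go up early in $\eta$.

A site $z_i$ with $i<j$ needs protection on both sides. On the right it comes from $D'$, along the sites that went up before $z_i$ in $\eta$. On the left it comes from $z_{i-1}$, which goes up after $z_i$ in $\eta$ and must itself be protected. If $D$ is removed, the filament is eaten from both ends; the last survivor, unless it is an end, sees both of its neighbors go up before it, and it needs a frozen block of $\eta'$ on each side. These two situations are the two cases of Lemma~\ref{lem:unsafe}.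
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \x in {-2,...,9} \foreach \y in {-1,...,2} \fill (\x,\y) circle (0.05);
\foreach \x in {-1,...,8} \filldraw[fill=white] (\x,0) circle (0.17);
\foreach \x in {-1,0} \filldraw[fill=white] (\x,1) circle (0.17);
\foreach \x in {4,5} \filldraw[fill=gray!50] (\x,1) circle (0.17);
\draw (-1.35,-0.35) rectangle (0.35,1.35);
\draw[dashed] (3.65,-0.35) rectangle (5.35,1.35);
\node at (-0.5,1.62) {\small $D$};
\node at (4.5,1.62) {\small $D'$};
\node at (1,-0.6) {\small $z_1$};
\node at (4,-0.65) {\small $z_j$};
\node at (8,-0.6) {\small $z_L$};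
\end{tikzpicture}
\caption{A filament of 0's (white disks) attached to a frozen block $D$ of 0's in a sea of 1's (dots). In $\eta$ the filament turns to $1$ site by site from the right end $z_L$. In $\eta'$ two additional 0's (gray disks) complete a frozen block $D'$, and the sites between $D$ and $D'$ stay $0$ forever.}
\label{fig:filament}
\end{figure}

\subsection{Causal chains in the upper process}

We now find the filament in a general configuration. Call $x$ \emph{loose} at time $u$ if $\eta_u(x)=0$ and $x$ has at most one 0-neighbor in $\eta_u$. Let $s_x<\infty$. By (U), $x$ is loose just before $s_x$. Let $\sigma_x$ be the smallest time such that $x$ is loose throughout $[\sigma_x,s_x)$; it exists because the opinions of $x$ and its neighbors are right-continuous and change finitely often before $s_x$. A ring of $x$ in $(\sigma_x,s_x)$ would produce a second up-flip. Hence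
\begin{equation}\label{eq:firstring}
s_x\text{ is the first ring of }x\text{ after }\sigma_x.
\end{equation}

Suppose $\sigma_x>0$. Then a flip at time $\sigma_x$, of $x$ or of a neighbor, makes $x$ loose. It is not an up-flip of $x$, which leaves $x$ at $1$. It is not a down-flip of $x$, after which $x$ has at least three 0-neighbors. It is not a down-flip of a neighbor, which only adds a 0-neighbor. So it is the up-flip of a neighbor, which we call $\pi(x)$. Thus
\begin{equation}\label{eq:parent}
\begin{gathered}
s_{\pi(x)}=\sigma_x<s_x,\qquad \eta(x)=0\text{ just before }\sigma_x\text{ and on }[\sigma_x,s_x),\\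
\text{and $x$ has exactly one 0-neighbor in }\eta_{\sigma_x},
\end{gathered}
\end{equation}
since the number of 0-neighbors drops by one, from at least two to at most one.

The \emph{chain} of $x$ is the sequence $x_0=x$, $x_{i+1}=\pi(x_i)$, continued as long as $\sigma_{x_i}>0$; a last element $x_k$ has $\sigma_{x_k}=0$. The times $s_{x_0}>s_{x_1}>\cdots$ decrease strictly, and each site has only one up-flip time, so the sites of a chain are distinct and form a path. This is the use of Theorem~\ref{thm:flips}: without it a chain could circulate among a few sites, and a long chain would not offer many places for additional 0's to block it.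

The chain looks to the past. To follow the other side of the filament, let $\nu(x)$, for $s_x<\infty$, be the unique 0-neighbor of $x$ in $\eta_{s_x^-}$, provided it exists and satisfies $s_x<s_{\nu(x)}<\infty$; otherwise $\nu(x)$ is undefined. The sites $x,\nu(x),\nu^2(x),\dots$ are distinct because their up-flip times increase. In Example~\ref{ex:filament}, the chain of $z_i$ is $z_i,z_{i+1},\dots,z_L$, and $\nu(z_i)=z_{i-1}$ for $i\ge2$, while $\nu(z_1)$ is undefined.

\subsection{Frozen tiles in the lower process}

Partition $\mathbb{Z}^2$ into the \emph{tiles} $2a+\{0,1\}^2$, $a\in\mathbb{Z}^2$, and let $Z$ be the union of the tiles on which $\eta'_0\equiv0$. By Lemma~\ref{lem:pinned}(a), $\eta'_u=0$ on $Z$ for all $u$. Let $\mathcal{F}$ be the $\sigma$-field generated by $\eta_0$ and all clocks. The process $\eta$, and with it all chains and $\nu$-sequences, is $\mathcal{F}$-measurable. Given $\mathcal{F}$ the values $\eta'_0(x)$ are independent: if $\eta_0(x)=0$ then $\eta'_0(x)=0$, and if $\eta_0(x)=1$ then $U_x$ is uniform on $[0,p]$ and $\eta'_0(x)=0$ with probability $(p-p')/p=\lambda$. So given $\mathcal{F}$ the tiles belong to $Z$ independently, each with probability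 at least $\lambda^4$. A set of $m+1$ sites meets at least $(m+1)/4$ tiles. Therefore, if $E$ is an event in $\mathcal{F}$ on which an $\mathcal{F}$-measurable set $S$ has $m+1$ sites,
\begin{equation}\label{eq:miss}
\mathbb{P}[E\cap\{S\cap Z=\emptyset\}]\le(1-\lambda^4)^{(m+1)/4}\le e^{-\lambda^4m/4}.
\end{equation}
This is the only place where $p'<p$ is used.

The next lemma says that a chain meeting $Z$ survives in $\eta'$ as a filament of 0's from $Z$ to $x$, although in $\eta$ its sites have gone up one after the other.

\begin{lemma}\label{lem:chain}
Let $s_x<\infty$, and suppose that $x_j\in Z$ for some $j\ge1$ in the chain of $x$. Let $\tau\in[s_x,\infty]$ be such that $x$ does not go up in $\eta'$ during $[s_x,\tau)$. Then $x_j,\dots,x_1,x_0$ are all $0$ in $\eta'$ throughout $[\sigma_x,\tau)$.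
\end{lemma}

\begin{proof}
We use induction on $j$, for all $x$ at once. The sites $x_j,\dots,x_1$ are $0$ in $\eta'$ just before $s_{x_1}=\sigma_x$: for $j=1$ because $x_1\in Z$, and for $j\ge2$ by the induction hypothesis applied to $x_1$, whose chain is $x_1,x_2,\dots$, with $\tau=s_{x_1}$. By \eqref{eq:parent} and $\eta'\le\eta$, the site $x_0$ is $0$ in $\eta'$ just before $\sigma_x$ and on $[\sigma_x,s_x)$; by assumption it does not go up on $[s_x,\tau)$. The other end $x_j$ lies in $Z$. Lemma~\ref{lem:pinned}(b) applies to the path $x_j,\dots,x_0$ on $[\sigma_x,\tau)$.
\end{proof}

Call a site $x$ with $s_x<\infty$ \emph{safe} if $\eta'_u(x)=0$ for all $u\ge s_x$. Lemma~\ref{lem:chain} supplies one 0-neighbor of $x$ in $\eta'$, namely $x_1$, and safety needs two. The candidate for the second is the 0-neighbor that $x$ still has in $\eta$ at time $\sigma_x$. It may fail, but then the failure passes to a site that goes up later.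

\begin{lemma}\label{lem:unsafe}
Let $s_x<\infty$ and $x\notin Z$, and suppose that the chain of $x$ meets $Z$, so that $\sigma:=\sigma_x>0$. Let $w$ be the unique 0-neighbor of $x$ in $\eta_\sigma$. If $s_w\in(\sigma,s_x)$, suppose also that the chain of $w$ meets $Z$. If $x$ is not safe, then $\nu(x)$ is defined and equal to $w$, it is not in $Z$, and it is not safe.
\end{lemma}

\begin{proof}
Note that $w\ne x_1$, because $x_1$ is $1$ in $\eta_\sigma$. The site $x$ is $0$ in $\eta'$ just before $s_x$ and is not safe, so there is a first time $\tau\in[s_x,\infty)$ at which $x$ goes up in $\eta'$. By (U), $x$ has at most one 0-neighbor in $\eta'_{\tau^-}$, and by Lemma~\ref{lem:chain} the site $x_1$ is one. Hence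
\begin{equation}\label{eq:w1}
\eta'_{\tau^-}(w)=1,
\end{equation}
and in particular $w\notin Z$.

\emph{Case 1: $s_w\in(\sigma,s_x)$.} We show that this case cannot occur. The chain $w=w_0,w_1,\dots$ has an element $w_l\in Z$, and $l\ge1$ as $w\notin Z$. Since $s_{w_i}\le s_w<s_x$, the site $x$ is none of the $w_i$, and $w_l,\dots,w_0,x$ is a path. By Lemma~\ref{lem:chain} for $w$, the sites $w_l,\dots,w_0$ are $0$ in $\eta'$ just before $s_w$. The site $x$ is $0$ in $\eta'$ on $[\sigma,\tau)$, an interval that contains $s_w$ in its interior. By Lemma~\ref{lem:pinned}(b) on $[s_w,\tau)$, with ends $w_l\in Z$ and $x$, the site $w$ is $0$ in $\eta'_{\tau^-}$. This contradicts \eqref{eq:w1}.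

\emph{Case 2: $s_w\notin(\sigma,s_x)$.} The times $\sigma$ and $s_x$ are rings of $x_1$ and $x$, so $s_w$ equals neither. If $s_w<\sigma$ or $s_w=\infty$, then $w$, which is $0$ in $\eta_\sigma$, stays $0$ in $\eta$ from $\sigma$ on, hence is $0$ in $\eta'_{\tau^-}$, against \eqref{eq:w1}. So $s_x<s_w<\infty$, and $w$ is $0$ in $\eta$ on $[\sigma,s_w)$. In particular $w$ is a 0-neighbor of $x$ in $\eta_{s_x^-}$, the only one by (U), and $w=\nu(x)$. By \eqref{eq:w1} there is $u\in(\sigma,\tau)$ with $\eta'_u(w)=1$. Then $\eta_u(w)=1$, so $u\ge s_w$, and $w$ is not safe.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:dom}}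

Let $t\ge12$ and $m=\lfloor t/12\rfloor$. Then $m\ge1$, $m\ge t/24$ and $t-10m\ge2m$. Let $\Lambda=B_{n+m}$, and let $G$ be the event that the following three conditions hold.
\begin{itemize}
\item[(G1)] For each $z\in\Lambda$ with $10m\le s_z<\infty$, the chain of $z$ (which includes $z$) meets $Z$.
\item[(G2)] Each $z\in\Lambda$ rings during $[10m,t)$.
\item[(G3)] For each $y\in B_n$ for which $\nu^m(y)$ is defined, $\{y,\nu(y),\dots,\nu^m(y)\}$ meets $Z$.
\end{itemize}
Condition (G1) provides the hypotheses of Lemma~\ref{lem:unsafe} for late flips. Condition (G2) makes the neighbor $w$ in Case~1 a late flip too; this is why two time levels, $10m$ and $t$, are needed. Condition (G3) stops the iteration of the lemma before it leaves $\Lambda$.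

\emph{On $G$ the event of the theorem does not occur.} Suppose that $y\in B_n$, $\eta_t(y)=0$ and $\eta'_u(y)=1$ with $u\in[t,\infty]$. Since $\eta'(y)$ is eventually constant, we may take $u<\infty$. Then $\eta_u(y)=1$, so $t<s_y\le u$; the site $y$ is not safe and $y\notin Z$.

Let $z\in B_{n+m-1}\setminus Z$ be any unsafe site with $t\le s_z<\infty$. By (G1) its chain meets $Z$. By (G2) it rings at a time in $[10m,t)$, which precedes $s_z$ and by \eqref{eq:firstring} is at most $\sigma_z$; so $\sigma_z\ge10m$. A neighbor $w$ of $z$ lies in $\Lambda$, and if $s_w\in(\sigma_z,s_z)$ then $s_w\ge10m$ and its chain meets $Z$ by (G1). Lemma~\ref{lem:unsafe} shows that $\nu(z)$ is defined, is not in $Z$, is unsafe, and has $s_{\nu(z)}>s_z\ge t$. Apply this to $z=y,\nu(y),\dots,\nu^{m-1}(y)$ in turn, noting that $\nu^i(y)\in B_{n+i}$. Then $y,\nu(y),\dots,\nu^m(y)$ are all defined and outside $Z$, against (G3).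

\emph{The probability of $G^c$.} Suppose (G1) fails at $z$. Either the chain is short, and then it is unlikely to take a long time, or it is long, and then it is unlikely to avoid $Z$.

\emph{Short chains:} the chain $z=x_0,\dots,x_k$ ends with $\sigma_{x_k}=0$ and $k<m$. By \eqref{eq:firstring} and \eqref{eq:parent}, $s_{x_k}$ is the first ring of $x_k$ and $s_{x_i}$ is the first ring of $x_i$ after $s_{x_{i+1}}$. For a fixed path $x_0,\dots,x_k$, the final time defined by this recipe is a sum of $k+1$ independent $\mathrm{Exp}(1)$ variables, and it is at least $10m$ with probability $\mathbb{P}[\mathrm{Poi}(10m)\le k]$. There are at most $4^k$ paths. The Chernoff bound $\mathbb{P}[N\le m]\le\theta^{-m}\mathbb{E}[\theta^N]=\theta^{-m}e^{10m(\theta-1)}$ for $N\sim\mathrm{Poi}(10m)$, with $\theta=1/10$, gives $\mathbb{P}[N\le m]\le e^{-10m}(10e)^m$. As $\sum_{k<m}4^k\le4^m$ and $\ln(40e)<5$,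
\[
\sum_{k<m}4^k\,\mathbb{P}[\mathrm{Poi}(10m)\le k]\le4^me^{-10m}(10e)^m\le e^{-5m}.
\]

\emph{Long chains:} the chain has $m+1$ distinct sites $x_0,\dots,x_m$, none in $Z$. By \eqref{eq:miss} this has probability at most $e^{-\lambda^4m/4}$.

Condition (G2) fails at $z$ with probability $e^{-(t-10m)}\le e^{-2m}$, and (G3) fails at $y$ with probability at most $e^{-\lambda^4m/4}$, again by \eqref{eq:miss}. Since $\lambda\le1$, $2m\le t$ and $m\ge t/24$,
\[
\mathbb{P}[G^c]\le(2n+2m+1)^2\big(e^{-5m}+e^{-2m}+2e^{-\lambda^4m/4}\big)\le4(2n+t+3)^2e^{-\lambda^4t/96}.
\]
This proves Theorem~\ref{thm:dom}. \qed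

\begin{corollary}\label{cor:sym}
Let $0\le p'<p\le1$ and $\bar\lambda=(p-p')/(1-p')$. For all $n\ge0$ and $t\ge12$,
\[
\mathbb{P}\big[\exists y\in B_n,\ \exists u\in[t,\infty]:\ \eta^p_u(y)=0,\ \eta^{p'}_t(y)=1\big]\le4(2n+t+3)^2e^{-\bar\lambda^4t/96}.
\]
\end{corollary}

\begin{proof}
The processes $1-\eta^{p'}$ and $1-\eta^p$ are majority dynamics with densities $1-p'>1-p$, coupled through the same clocks and the uniform variables $1-U_x$. Apply Theorem~\ref{thm:dom} to them.
\end{proof}

\section{Long crossings at infinite time}\label{sec:crossings}

The limiting configuration has no independence that we can use. What it keeps from the initial product measure is symmetry, ergodicity and positive association, and in the plane these suffice to produce crossings of long rectangles at some scales.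

\subsection{Symmetry and positive association}

An event $E\subset\{0,1\}^{\mathbb{Z}^2}$ is \emph{increasing} if $\omega\in E$ and $\omega'\ge\omega$ imply $\omega'\in E$. A measure $\rho$ is \emph{positively associated} if $\rho(E\cap F)\ge\rho(E)\rho(F)$ for all increasing events $E,F$; this is the FKG inequality for increasing events. The same inequality then holds for the complements, and by induction, for increasing $E_1,\dots,E_k$,
\begin{equation}\label{eq:root}
\prod_{i=1}^k\big(1-\rho(E_i)\big)\le1-\rho(E_1\cup\dots\cup E_k).
\end{equation}
So if the union is likely and the $E_i$ have equal probability, each of them is likely.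

\begin{lemma}\label{lem:law}
Let $p\in[0,1]$, $s\in[0,\infty]$, and let $\rho$ be the law of $\eta^p_s$. Then $\rho$ is invariant under all isometries of $\mathbb{Z}^2$, ergodic under each nontrivial translation, and positively associated.
\end{lemma}

\begin{proof}
The configuration $\eta^p_s$ is a measurable function of the i.i.d.\ field (uniform variable and clock at $x$)$_{x\in\mathbb{Z}^2}$, and this function commutes with isometries. An i.i.d.\ field is invariant under isometries and ergodic under each nontrivial translation, and both properties pass to such a function of it.

\emph{Finite volume.} Let $Q$ be finite. On $\{0,1\}^Q$, call a probability measure $\rho$ associated if $\rho(fg)\ge\rho(f)\rho(g)$ for all increasing functions $f,g$. Let $\Pi_x$ be the update map at $x\in Q$, with 0's outside $Q$. It is monotone. It is idempotent, because a site with at most one 0-neighbor does not have three. And $\Pi_x\omega$ is comparable with $\omega$, since they differ at most at $x$. For $\theta\in[0,1]$ let $Mf=(1-\theta)f+\theta f\circ\Pi_x$. If $f,g$ are increasing, then $Mf,Mg$ are increasing, and expanding the products gives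
\[
M(fg)-Mf\,Mg=\theta(1-\theta)(f-f\circ\Pi_x)(g-g\circ\Pi_x)\ge0,
\]
because by comparability the last two factors have the same sign at each $\omega$. So if $\rho$ is associated, $\rho(M(fg))\ge\rho(Mf\,Mg)\ge\rho(Mf)\rho(Mg)$; that is, the measure $f\mapsto\rho(Mf)$ is associated.

The process $\xi^{Q,p}$ is the Markov chain with generator $L=\sum_{x\in Q}L_x$, where $L_xf=f\circ\Pi_x-f$. The operator $P_xf=f\circ\Pi_x$ satisfies $P_x^2=P_x$, so $e^{aP_x}=I+(e^a-1)P_x$ and $e^{aL_x}=e^{-a}I+(1-e^{-a})P_x$, which is of the form $M$. The Trotter product formula for matrices states that $e^{sL}=\lim_{k\to\infty}\big(\prod_{x\in Q}e^{sL_x/k}\big)^k$. Association is preserved under each factor and under limits, hence under $e^{sL}$. The initial product measure is associated; this is Harris' inequality. So the law of $\xi^{Q,p}_s$ is associated for $s<\infty$.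

\emph{Cylinder events.} By Lemma~\ref{lem:compare}(b), as $Q=B_N$ grows the law of $\xi^{Q,p}_s$ on any fixed finite set converges to that of $\eta^p_s$. As $s\to\infty$, $\eta^p_s\to\eta^p_\infty$ pointwise. Hence $\rho(E\cap F)\ge\rho(E)\rho(F)$ for all $s\in[0,\infty]$ and all increasing $E,F$ that depend on finitely many sites.

\emph{General events.} Let $E$ be increasing and $\epsilon>0$. By inner regularity there is a compact $C\subset E$ with $\rho(E\setminus C)\le\epsilon$. Let $C_N$ be the set of $\omega$ such that $\omega\ge\zeta$ on $B_N$ for some $\zeta\in C$. The events $C_N$ are increasing, depend on finitely many sites, contain $C$ and decrease in $N$. If $\omega$ lies in all of them, a limit point $\zeta\in C$ of the witnesses satisfies $\omega\ge\zeta$, so $\omega\in E$. With $D\subset F$ and $D_N$ built likewise from $F$,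
\[
\rho(E\cap F)\ge\lim_N\rho(C_N\cap D_N)\ge\lim_N\rho(C_N)\rho(D_N)\ge\rho(C)\rho(D),
\]
and $\epsilon\to0$ concludes.
\end{proof}

\subsection{Circuits}

We use the following theorem of Gandolfi, Keane and Russo.

\begin{theorem}[\cite{GKR}]\label{thm:GKR}
Let a probability measure on $\{0,1\}^{\mathbb{Z}^2}$ be invariant and ergodic under horizontal and under vertical translations (separately), invariant under axis reflections, and satisfy the FKG inequality for increasing events. If an infinite 1-cluster exists with positive probability, then almost surely it is unique and all $*$-clusters of 0's are finite.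
\end{theorem}

\begin{corollary}\label{cor:circ}
Let $p\in[0,1]$ and $s\in[0,\infty]$. If $\eta^p_s$ percolates with positive probability, then almost surely it percolates and every box $B_r$ is surrounded by a circuit of 1's of $\eta^p_s$.
\end{corollary}

\begin{proof}
Percolation is a translation-invariant event, so it has probability one by ergodicity. By Lemma~\ref{lem:law}, Theorem~\ref{thm:GKR} applies. If no circuit of 1's surrounds $B_r$, then by (P2) for every $R>r$ a $*$-path of 0's joins $\partial B_{r+1}$ to $\partial B_R$. One of the finitely many sites of $\partial B_{r+1}$ is the starting point for infinitely many $R$, and its $*$-cluster of 0's is infinite.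
\end{proof}

\begin{remark}\label{rem:known}
Corollary~\ref{cor:circ} gives the known facts quoted in the introduction. Suppose $\eta^p_s$ percolates with positive probability, $s<\infty$. Almost surely $\eta^p_s$ has an infinite self-avoiding path $\gamma$ of 1's and disjoint nested circuits $\Gamma_1,\Gamma_2,\dots$ of 1's around its starting point. By (P1), $\gamma$ meets each $\Gamma_i$. The union of $\Gamma_1$, $\Gamma_i$ and the part of $\gamma$ between its first visits to them is frozen by Lemma~\ref{lem:pinned}(a), and the union of these sets over $i$ is infinite and connected. So $\eta^p_{s'}$ percolates for all $s'\in[s,\infty]$, which shows that $p_c(\cdot)$ is non-increasing and that $p_c^\infty\le p_c(s)$. If $\eta^p_\infty$ percolated with positive probability for some $p\le\frac12$, then $\eta^{1/2}_\infty$ would percolate almost surely, and by the symmetry between $0$ and $1$ it would also have an infinite cluster of 0's, against Theorem~\ref{thm:GKR}. So $p_c^\infty\ge\frac12$.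
\end{remark}

\subsection{From circuits to long rectangles}

Fix $p_c^\infty<p'<1$ and let $\mu$ be the law of $\eta^{p'}_\infty$. By Lemma~\ref{lem:compare}(a) and the definition of $p_c^\infty$, Corollary~\ref{cor:circ} applies to $\mu$. Moreover
\[
\kappa:=\mu(\omega(o)=0)\ge(1-p')^4>0,
\]
where $o$ is the origin, because a block of initial 0's is frozen.

\begin{proposition}\label{prop:long}
For each $\delta>0$ there are arbitrarily large $h$ such that, with $\mu$-probability at least $1-\delta$, the rectangle $[0,3h]\times[0,h]$ has a horizontal crossing.
\end{proposition}

Corollary~\ref{cor:circ} says nothing about the shape of the circuits, so it does not give this directly. Crossings of squares are easy: by \eqref{eq:root} the infinite cluster reaches each side of $B_n$ from the center with high probability, and a circuit near the center joins these connections. To cross a rectangle longer than it is high we glue the crossings of two overlapping squares, and for this we need to know where on a side of $B_n$ a connection lands. We define a height $\alpha_n$ such that landings above $\alpha_n$ are likely and landings in $[0,\alpha_n+1]$ are likely too. If $\alpha_n<2\alpha_m$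 for a smaller scale $m$, a cluster at scale $m$ with arms landing above $\alpha_m$ and below $-\alpha_m$ encloses the landing zone of scale $n$ and catches the path. Since $1\le\alpha_n\le n$, the heights cannot keep doubling while the scales grow by the factor $3/2<2$.

\begin{proof}
\emph{Step 1: landing zones.} Let $\varepsilon>0$ be small. Choose $r$ such that $B_r$ meets an infinite cluster with probability at least $1-\varepsilon$, and $n_0>r$ such that the event $O$ that a circuit of 1's in $B_{n_0}\setminus B_r$ surrounds $B_r$ has probability at least $1-\varepsilon$. For $n>n_0$ and $J\subset\partial B_n$ let $A_n(J)$ be the event that a path of 1's in $B_n$ joins $B_r$ to $J$. On $O$, by (P1), all such paths meet the circuit and are thus connected to each other by 1's in $B_n$.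

If $B_r$ meets an infinite cluster, $A_n(J)$ holds for one of the four sides $J$ of $B_n$. By \eqref{eq:root} and rotation invariance, $\mu(A_n(J))\ge1-\varepsilon^{1/4}$ for each side. Split the right side into $\{n\}\times[1,n]$, $\{(n,0)\}$ and $\{n\}\times[-n,-1]$. The event $A_n(\{(n,0)\})$ fails with probability at least $\kappa$, so \eqref{eq:root} and reflection invariance give $(1-\mu(A_n(\{n\}\times[1,n])))^2\kappa\le\varepsilon^{1/4}$, that is,
\begin{equation}\label{eq:half}
\mu\big(A_n(\{n\}\times[1,n])\big)\ge1-\varepsilon_1,\qquad\varepsilon_1=\varepsilon^{1/8}\kappa^{-1/2}.
\end{equation}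
Excluding the height $0$ here is what will give $\alpha_n\ge1$; this is the use of $\kappa>0$. Take $\varepsilon$ so small that $\varepsilon_1<1$, and put $\varepsilon_2=\sqrt{\varepsilon_1}$. Then $\varepsilon\le\varepsilon^{1/4}\le\varepsilon_1\le\varepsilon_2$.

For integers $1\le\alpha\le n$ let $a_n(\alpha)=\mu(A_n(\{n\}\times[0,\alpha]))$ and $b_n(\alpha)=\mu(A_n(\{n\}\times[\alpha,n]))$. Put
\[
\alpha_n=\max\{\alpha\in[1,n]:\ b_n(\alpha)\ge1-\varepsilon_2\},\qquad\beta_n=\min(\alpha_n+1,n).
\]
The maximum exists since $b_n(1)\ge1-\varepsilon_1$ by \eqref{eq:half}. We claim that $a_n(\beta_n)\ge1-\varepsilon_2$. If $\alpha_n=n$, then $a_n(n)\ge1-\varepsilon_1$ by \eqref{eq:half}. If $\alpha_n<n$, then $(1-a_n(\beta_n))(1-b_n(\beta_n))\le\varepsilon_1=\varepsilon_2^2$ by \eqref{eq:root} and \eqref{eq:half}, while $1-b_n(\beta_n)>\varepsilon_2$ by maximality.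

\emph{Step 2: two scales.} Let $n_1>\max(n_0,2)$ and $n_{k+1}=\lfloor3n_k/2\rfloor$, so that $n_k$ increases to infinity. If $\alpha_{n_{k+1}}\ge2\alpha_{n_k}$ for all $k\ge k_0$, then $2^{k-k_0}\le\alpha_{n_k}\le n_k\le(3/2)^{k-1}n_1$ for all $k\ge k_0$, which is absurd. So for infinitely many $k$, with $m=n_k$ and $n=n_{k+1}>m$, we have $\alpha_n+1\le2\alpha_m$ and hence $\beta_n\le2\alpha_m$. Fix such $m,n$ and put $y=\lceil\beta_n/2\rceil$. Then $1\le y\le\alpha_m$ and $y+\alpha_m\ge\beta_n$, so
\begin{equation}\label{eq:zone}
[0,\beta_n]\subset[y-\alpha_m,\,y+\alpha_m].
\end{equation}

\emph{Step 3: gluing.} Let $Q=[n-2m,n]\times[y-m,y+m]$, the translate of $B_m$ centered at $(n-m,y)$, and let $\phi$ be the reflection in the line $x_1=n-m$. It preserves $Q$ and maps $B_n$ to $[n-2m,3n-2m]\times[-n,n]$. Consider three events; see Figure~\ref{fig:glue}.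
\begin{itemize}
\item $F_L$: a path $P_L$ of 1's in $B_n$ joins the left side of $B_n$ to $\{n\}\times[0,\beta_n]$. It occurs on $A_n(\text{left side})\cap A_n(\{n\}\times[0,\beta_n])\cap O$, so $\mu(F_L)\ge1-3\varepsilon_2$.
\item $F_R=\phi(F_L)$: a path $P_R$ of 1's in $\phi(B_n)$ joins the right side of $\phi(B_n)$ to $\{n-2m\}\times[0,\beta_n]$. Again $\mu(F_R)\ge1-3\varepsilon_2$.
\item $F_M$: a connected set $\mathcal{C}\subset Q$ of 1's meets the four segments $\{c\}\times[y+\alpha_m,y+m]$ and $\{c\}\times[y-m,y-\alpha_m]$, $c\in\{n-2m,n\}$. After translating $Q$ to $B_m$, each segment is a reflection of $\{m\}\times[\alpha_m,m]$ and is joined to $B_r$ with probability $b_m(\alpha_m)\ge1-\varepsilon_2$. Together with $O$ this gives $\mu(F_M)\ge1-5\varepsilon_2$.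
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!15] (-1,-1.5) rectangle (3,2.5);
\draw (-3,-3) rectangle (3,3);
\draw[dashed] (-1,-3) rectangle (5,3);
\draw[line width=2pt] (3,0)--(3,1) (-1,0)--(-1,1);
\draw[thick] (-1,1.9) .. controls (0.5,1.2) and (1.5,-0.2) .. (3,-0.9);
\draw[thick] (-1,-0.8) .. controls (0.5,-0.2) and (1.5,1.2) .. (3,1.8);
\draw[thick,densely dotted] (-3,-2.2) .. controls (0,-2.6) and (2.2,-1.5) .. (3,0.5);
\draw[thick,densely dotted] (5,2.2) .. controls (2,2.9) and (-0.2,2) .. (-1,0.5);
\node at (-2,-1.9) {\small $P_L$};
\node at (4.2,1.95) {\small $P_R$};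
\node at (1,1.05) {\small $\mathcal{C}$};
\node[below] at (-3,-3) {\small $-n$};
\node[below] at (-1,-3) {\small $n-2m$};
\node[below] at (3,-3) {\small $n$};
\node[below] at (5,-3) {\small $3n-2m$};
\end{tikzpicture}
\caption{Gluing two overlapping squares of side $2n$ (solid and dashed). The crossings $P_L$ and $P_R$ end on the two thick segments, of heights $[0,\beta_n]$. The connected set $\mathcal{C}$ in the shaded square of side $2m$ touches each vertical side of that square above and below the thick segment, so both crossings meet it.}
\label{fig:glue}
\end{figure}

Suppose all three events occur. We show that $P_L$ meets $\mathcal{C}$. Let $\gamma\subset\mathcal{C}$ be a path from a site $(n,a)$ with $a\ge y+\alpha_m$ to a site $(n,b)$ with $b\le y-\alpha_m$; here $b<a$. Add the segments from $(n,a)$ to $(n+\frac12,a)$, from there to $(n+\frac12,b)$, and from there to $(n,b)$. Since $\gamma$ lies in $\{x_1\le n\}$, we obtain a simple closed polygon $\Gamma$. Let $(n,c)$ be the right end of $P_L$; by \eqref{eq:zone}, $b\le c\le a$. If $(n,c)\in\gamma$ we are done. Otherwise $b<c<a$, and the horizontal ray from $(n,c)$ to the right meets $\Gamma$ exactly once, crossing the vertical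 segment, so $(n,c)$ is inside $\Gamma$. The left end of $P_L$ has abscissa $-n<n-2m$, to the left of all of $\Gamma$, so it is outside. Hence the curve $P_L$ meets $\Gamma$; as $P_L\subset\{x_1\le n\}$, it meets $\gamma$, and two lattice paths that meet share a site. Applying $\phi$, we see that $P_R$ meets $\mathcal{C}$ as well.

Thus $P_L\cup\mathcal{C}\cup P_R$ is connected, lies in $[-n,3n-2m]\times[-n,\max(n,y+m)]$, and meets the left and right sides of this rectangle. From $n\ge(3m-1)/2$ we get $m\le(2n+1)/3$, and $y\le(n+1)/2$. So the width is $4n-2m\ge(8n-2)/3$, and the height is at most $n+\frac76n+\frac56\le\frac{13}6n+1$. Put $h=\lceil13n/6\rceil+1$ and $w=\lceil6h/5\rceil$. Then $w\le\frac65(\frac{13}6n+2)+1=2.6\,n+3.4$, which is at most $(8n-2)/3$ for $n\ge61$. By translation invariance, for arbitrarily large $h$,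
\begin{equation}\label{eq:wh}
\mu\big([0,w]\times[0,h]\text{ has a horizontal crossing}\big)\ge1-11\varepsilon_2.
\end{equation}

\emph{Step 4: lengthening.} Let $h\ge10$ and $d=\lfloor h/5\rfloor$, so that $d\ge h/10$ and $w-d\ge h$. Let $R_i=[id,id+w]\times[0,h]$ for $0\le i\le18$, and $S_i=[id,id+h]\times[0,h]$ for $1\le i\le18$. Then $S_i\subset R_{i-1}\cap R_i$. Each $R_i$ has a horizontal crossing with probability at least $1-11\varepsilon_2$. Each $S_i$ has a vertical crossing with at least the same probability, because a vertical crossing of $[id,id+h]\times[0,w]$ contains one and \eqref{eq:wh} holds after rotation. The crossings of $R_{i-1}$ and $R_i$ both cross $S_i$ horizontally, so by (P1) they meet its vertical crossing. The $37$ crossings form a connected set in the strip of height $h$ from abscissa $0$ to $18d+w\ge3h$. Hence $[0,3h]\times[0,h]$ has a horizontal crossing with probability at least $1-37\cdot11\,\varepsilon_2$, and $\varepsilon_2\to0$ as $\varepsilon\to0$.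
\end{proof}

\section{Renormalization at a finite time}\label{sec:renorm}

We now move the crossings to a finite time and encode them in a field of good sites on a coarse lattice. Both remaining theorems are read off from this field.

\begin{proposition}\label{prop:good}
Let $p_c^\infty<p<1$. There are $h\ge1$, $t<\infty$, a random set of \emph{good} sites $u\in\mathbb{Z}^2$ (the others are \emph{bad}), and for each good $u$ a connected set $W_u\subset2hu+[0,3h]^2$ of 1's of $\eta^p_t$, such that
\begin{enumerate}
\item[(a)] any $\ell$ distinct sites are all bad with probability at most $16^{-\ell}$;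
\item[(b)] if $u,v$ are good neighbors, then $W_u\cap W_v\ne\emptyset$.
\end{enumerate}
\end{proposition}

\begin{proof}
Choose $p'\in(p_c^\infty,p)$ and let $\lambda=(p-p')/p$, $q=16^{-9}$, $\delta=q/8$. Take $h$ from Proposition~\ref{prop:long}, as large as needed below, and $t=288\lambda^{-4}\log h$.

\emph{Transfer.} We have $e^{-\lambda^4t/96}=h^{-3}$. By Theorem~\ref{thm:dom} with $u=\infty$, $\eta^{p'}_\infty\le\eta^p_t$ on $B_{3h}$ except with probability $4(6h+t+3)^2h^{-3}$, which is at most $\delta$ for large $h$. So $[0,3h]\times[0,h]$ has a horizontal crossing in $\eta^p_t$ with probability at least $1-2\delta$. By Lemma~\ref{lem:law} the same holds for all translates and rotations of this rectangle.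

\emph{Localization.} Let $Q_u=2hu+[-h,4h]^2$ and $\xi^u=\xi^{Q_u,p}$. Every $x\in2hu+[0,3h]^2$ has $x+B_h\subset Q_u$. By Lemma~\ref{lem:compare}(b), $\xi^u_t=\eta^p_t$ on $2hu+[0,3h]^2$ except with probability $(3h+1)^2(5et/h)^h$, which is at most $q/2$ for large $h$ because $t/h\to0$.

\emph{Good sites.} Call $u$ good if $\xi^u_t$ has a horizontal crossing $H_u$ of $2hu+[0,3h]\times[0,h]$ and a vertical crossing $V_u$ of $2hu+[0,h]\times[0,3h]$, and put $W_u=H_u\cup V_u$. These are 1's of $\eta^p_t$ since $\xi^u_t\le\eta^p_t$. A site is bad with probability at most $4\delta+q/2=q$.

(a) If $|u-v|_\infty\ge3$, then $Q_u$ and $Q_v$, squares of side $5h$ displaced by at least $6h$ in one coordinate, are disjoint. Goodness of $u$ depends only on the data in $Q_u$, so sites at mutual $\ell^\infty$-distance at least $3$ are good independently. Among $\ell$ distinct sites, at least $\ell/9$ lie in one residue class modulo $3$ of both coordinates, and these are at mutual distance at least $3$. So all $\ell$ sites are bad with probability at most $q^{\ell/9}=16^{-\ell}$.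

(b) Let $S_u=2hu+[0,h]^2$. The path $H_u$ crosses $S_u$ and $S_{u+e_1}$ horizontally, and $V_u$ crosses $S_u$ and $S_{u+e_2}$ vertically. By (P1), $H_u$ meets $V_u$ in $S_u$, so $W_u$ is connected; $H_u$ meets $V_{u+e_1}$ in $S_{u+e_1}$ if $u$ and $u+e_1$ are good; and $V_u$ meets $H_{u+e_2}$ in $S_{u+e_2}$ if $u$ and $u+e_2$ are good.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:known} it suffices to show $\lim_tp_c(t)\le p_c^\infty$, and we may assume $p_c^\infty<1$. Let $p\in(p_c^\infty,1)$ and take $h,t$ and the good sites from Proposition~\ref{prop:good}. By (b), an infinite cluster of good sites $u$ gives the infinite connected set $\bigcup_uW_u$ of 1's of $\eta^p_t$.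

If the origin is not in an infinite good cluster, then by (P3) it is bad or surrounded by a $*$-circuit of bad sites. A $*$-step changes each coordinate by at most one, so such a $*$-circuit contains a site on each of the four half-axes. Hence its length $\ell$ is at least $4$, and it contains a site $(k,0)$ with $1\le k\le\ell$, so there are at most $\ell8^\ell$ of them. By (a), the probability is at most
\[
\tfrac1{16}+\sum_{\ell\ge4}\ell\,8^\ell16^{-\ell}=\tfrac1{16}+\Big(2-\tfrac12-\tfrac24-\tfrac38\Big)=\tfrac1{16}+\tfrac58<1.
\]
Thus $\eta^p_t$ percolates with positive probability, and $p_c(t)\le p$. Since $p_c(\cdot)$ is non-increasing, $\lim_tp_c(t)\le p$ for every $p\in(p_c^\infty,1)$.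
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:circuits}]
By Lemma~\ref{lem:compare}(a) the event of the theorem for a smaller density implies it for a larger one, so we may assume $p<1$. Take $h$, $t_0=t$ and the good sites from Proposition~\ref{prop:good}. Let $n\ge100h$; smaller $n$ are covered by taking $C$ so large that $Ce^{-cn}\ge1$ for them.

\emph{A coarse circuit.} Let $r=\lfloor(n+10h)/2h\rfloor$ and $R=\lfloor(2n-10h)/2h\rfloor$, so that $u\in B_R\setminus B_r$ if and only if $n+10h<|2hu|_\infty\le2n-10h$. Then $\ell:=R-r\ge n/2h-11\ge n/3h$ and $r+1\le n/2h+6\le n/h$. If no circuit of good sites in $B_R\setminus B_r$ surrounds $B_r$, then by (P2) a $*$-path of bad sites joins $\partial B_{r+1}$ to $\partial B_R$, and it has at least $\ell$ sites. There are $8(r+1)$ starting points and at most $8^\ell$ choices for the first $\ell$ sites, so by (a) the probability is at most $8(n/h)\,2^{-n/3h}\le Ce^{-cn}$.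

\emph{From the coarse circuit to a circuit of 1's.} Let $u_1,\dots,u_k$ be such a good circuit, with indices modulo $k$. By (b) choose $z_i\in W_{u_i}\cap W_{u_{i+1}}$, and let $\gamma_i$ be a path in $W_{u_i}$ from $z_{i-1}$ to $z_i$. The concatenation $\gamma$ of the $\gamma_i$ is a closed nearest-neighbor walk of 1's of $\eta_{t_0}$. Let $\Sigma$ be the closed polygon with edges $\Sigma_i$ from $2hu_i$ to $2hu_{i+1}$; it has nonzero winding number about the origin. It avoids the square $[-n-10h,n+10h]^2$: an axis-parallel edge of length $2h$ with both endpoints outside this square either runs on a line missing the square or has both endpoints on the same side of it. Parametrize $\gamma_i$ and $\Sigma_i$ on the same interval. Points of $\gamma_i$ and $\Sigma_i$ are within $\ell^\infty$-distance $3h$ and $2h$ of $2hu_i$, so corresponding points are within $5h$ of each other. Hence the straight-line homotopy from $\Sigma$ to $\gamma$ avoids $[-n,n]^2$, and $\gamma$ has nonzero winding number about the origin. Also $\gamma\subset B_{2n}\setminus B_n$, since $2n-10h+3h\le2n$.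

Cutting $\gamma$ at repeated sites decomposes it into circuits and edges traversed back and forth. The winding number is additive and vanishes on the latter, so one of the circuits has nonzero winding number about the origin. It avoids the connected set $[-n,n]^2$, so it surrounds $B_n$. A circuit of 1's is frozen, hence it has opinion $1$ at all times $s\in[t_0,\infty]$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Gideon Amir and Rangel Baldasso, \emph{Percolation in majority dynamics}, arXiv:1902.03349 (2019).

\bibitem{GKR}
Gandolfi, Keane and Russo, Ann. Probab. \textbf{16} (1988), 1147--1157.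

\end{thebibliography}
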